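\title{Invariants and coinvariants of $GL_n(\mathbb{F}_q)$ modulo Frobenius powers}

\begin{abstract}
Let $G=GL_n(\mathbb{F}_q)$ act on $S=\mathbb{F}_q[x_1,\dots,x_n]$ by linear substitutions, and let $Q=S/(x_1^{q^m},\dots,x_n^{q^m})$. We prove the conjectured formula for the Hilbert series of the ring of invariants $Q^G$, a sum of shifted $(q,t)$-binomial coefficients, for all prime powers $q$ and all $n,m\ge1$. The proof determines the coinvariant spaces: $S_G$ is a direct sum of shifted Dickson algebras of ranks $0,1,\dots,n$, and $Q_G$ is the direct sum of complete intersection quotients of these algebras. The formula follows because $Q$ is self-dual. We also write down all invariants of $Q$, and we show that, after extension of scalars, they are the leading forms of the invariant functions on $\mathbb{F}_{q^m}^{\,n}$.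
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The problem}

Let $q$ be a power of a prime $p$, let $F=\mathbb{F}_q$, and let $n,m\ge1$ be integers. The group $G=GL_n(F)$ acts on $S=F[x_1,\dots,x_n]$ by invertible linear substitutions of the variables. For a linear form $l=\sum a_ix_i$ with $a_i\in F$ we have $l^{q^m}=\sum a_ix_i^{q^m}$, because raising to the power $q$ is additive and fixes $F$. Hence the ideal $\mathfrak{m}^{[q^m]}=(x_1^{q^m},\dots,x_n^{q^m})$ is $G$-stable, and $G$ acts on the graded ring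
\[
Q=S/\mathfrak{m}^{[q^m]},
\]
which has as a basis the $q^{mn}$ monomials with all exponents less than $q^m$. For a graded vector space $M$ with finite-dimensional components let $\operatorname{Hilb}(M,t)=\sum_d\dim_F(M_d)\,t^d$, and for $0\le k\le m$ put
\[
\genfrac{[}{]}{0pt}{}{m}{k}_{q,t}=\prod_{i=0}^{k-1}\frac{1-t^{q^m-q^i}}{1-t^{q^k-q^i}} .
\]
The problem, which we take from Goyal's paper \cite{Goyal}, is to prove or disprove the conjecture that the Hilbert series of the ring of invariants $Q^G$ is always given by formula \eqref{eq:main} below. We prove it.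

\begin{theorem}\label{thm:main}
For every prime power $q$ and all integers $n,m\ge1$,
\begin{equation}\label{eq:main}
\operatorname{Hilb}(Q^G,t)=\sum_{k=0}^{\min(n,m)}t^{(n-k)(q^m-q^k)}\genfrac{[}{]}{0pt}{}{m}{k}_{q,t}.
\end{equation}
\end{theorem}

For $n=1$ the group is $F^*$, and the invariants of $Q=F[x]/(x^{q^m})$ are spanned by the powers $x^a$ with $(q-1)\mid a$ and $0\le a\le q^m-1$. The last of these gives the term $t^{q^m-1}$ with $k=0$, and the others give the term $(1-t^{q^m-1})/(1-t^{q-1})$ with $k=1$.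

For $n\ge2$ the order of $G$ is divisible by $p$, one cannot average over $G$, and invariants of $Q$ need not come from invariants of $S$. To see this, recall Dickson's theorem. For $k\ge0$ let $S(k)=F[x_1,\dots,x_k]$, let $\Lambda_k$ be the $F$-span of $x_1,\dots,x_k$, let $G_k=GL_k(F)$, and put
\[
P_k(X)=\prod_{l\in\Lambda_k}(X+l)=\sum_{i=0}^kD_{k,i}X^{q^i},\qquad D_k=D_{k,0}=\prod_{0\ne l\in\Lambda_k}l .
\]
(Lemma~\ref{lem:recursion} shows that only the powers $X^{q^i}$ occur.) Here $D_{k,k}=1$ and $\deg D_{k,i}=q^k-q^i$; for $k=0$ we have $S(0)=F$, $G_0=1$, $P_0(X)=X$ and $D_0=1$. Dickson's theorem states that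
\[
A_k:=S(k)^{G_k}=F[D_{k,0},\dots,D_{k,k-1}]
\]
is a polynomial ring in these $k$ generators. Now take $n=2$, $m=1$ and $q\ge3$. The monomial $(x_1x_2)^{q-1}$ is an invariant of $Q$ (Lemma~\ref{lem:duality}), but its degree $2(q-1)$ is less than $q^2-q$, the least positive degree in $S^G=A_2$. So $S^G\to Q^G$ is not onto, and Dickson's theorem alone does not determine $Q^G$.

\subsection{Where the formula comes from}\label{sec:orbits}

Replace the relations $x_i^{q^m}=0$ by $x_i^{q^m}=x_i$. Let $E=\mathbb{F}_{q^m}$ and $R=E[x_1,\dots,x_n]/(x_i^{q^m}-x_i)$. Evaluation maps $R$ onto the ring of all functions $E^n\to E$ by Lagrange interpolation, and $R$ is spanned by $q^{mn}$ monomials, so $R$ is this ring of functions. A point of $E^n$ is the same as an $F$-linear map $\theta\colon\Lambda_n\to E$, and $(\gamma f)(\theta)=f(\theta\gamma)$ for $\gamma\in G$. Thus $\dim_ER^G$ is the number of $G$-orbits on such maps. Two maps $\theta,\theta'$ lie in one orbit exactly when they have the same image: in that case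 lift a basis of the image along each map, complete it by a basis of the kernel, and let $\gamma$ carry one basis of $\Lambda_n$ to the other. The images are the $F$-subspaces of $E$ of dimension at most $n$. Since $\dim_FE=m$, the number of $k$-dimensional subspaces is
\[
\genfrac{[}{]}{0pt}{}{m}{k}_q=\prod_{i=0}^{k-1}\frac{q^m-q^i}{q^k-q^i},
\]
the number of independent $k$-tuples divided by the number of bases of one subspace. This is the limit of $\genfrac{[}{]}{0pt}{1}{m}{k}_{q,t}$ as $t\to1$.

Let $R_{\le d}$ be the image of the polynomials of degree at most $d$ and let $\operatorname{gr}R=\bigoplus_dR_{\le d}/R_{\le d-1}$. The class in $\operatorname{gr}R$ of an element of $R_{\le d}\setminus R_{\le d-1}$ is its \emph{leading form}. The equivariant map $E\otimes_FS_d\to R_{\le d}/R_{\le d-1}$ is onto, and it kills $\mathfrak{m}^{[q^m]}$ because $x_i^{q^m}g=x_ig$ in $R$. Both $E\otimes_FQ$ and $\operatorname{gr}R$ have dimension $q^{mn}$, so $\operatorname{gr}R\cong E\otimes_FQ$ equivariantly. Let $\operatorname{gr}(R^G)$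 be the span of the leading forms of the invariant functions. It has the same dimension as $R^G$, and it lies in $(E\otimes_FQ)^G=E\otimes_FQ^G$; the last equality holds because invariants are the solutions of linear equations over $F$. Therefore
\begin{equation}\label{eq:lower}
\dim_FQ^G\ \ge\ \dim_ER^G=\sum_{k=0}^{\min(n,m)}\genfrac{[}{]}{0pt}{}{m}{k}_q .
\end{equation}
The simplest guess is equality, and this is what \eqref{eq:main} says at $t=1$. So Theorem~\ref{thm:main} has the following consequence.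

\begin{corollary}\label{cor:lift}
We have $\operatorname{gr}(R^G)=E\otimes_FQ^G$: every nonzero homogeneous $G$-invariant of $E\otimes_FQ$ is the leading form of a $G$-invariant function on $\mathbb{F}_{q^m}^{\,n}$.
\end{corollary}

The same picture suggests the degrees. For a $k$-dimensional subspace $U\subseteq E$ let $P_U(X)=\prod_{u\in U}(X-u)$ and
\[
W_U(X)=\frac{X^{q^m}-X}{P_U(X)}=\prod_{a\in E\setminus U}(X-a).
\]
This polynomial vanishes on $E\setminus U$, and it is a nonzero constant on $U$ because $E\setminus U$ is stable under translation by $U$. So $\prod_sW_U(x_s)$ is a multiple of the indicator function of $U^n$, an invariant function. All $U$ of dimension $k$ give the same leading form $(x_1\cdots x_n)^{q^m-q^k}$, and differences of these functions have leading forms of lower degree. One expects a family of $\genfrac{[}{]}{0pt}{1}{m}{k}_q$ invariants of $Q$ whose degrees descend from $n(q^m-q^k)$, and this number is the degree of the $k$-th term of \eqref{eq:main}.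

\subsection{Coinvariants}

Let a group $H$ act linearly on a vector space $M$. The space of \emph{coinvariants} $M_H$ is the quotient of $M$ by the span of all $\gamma f-f$ with $\gamma\in H$, $f\in M$; we write $[f]$ for the class of $f$. A linear functional on $M$ is $H$-invariant exactly when it factors through $M_H$, so $(M^*)^H=(M_H)^*$. We pass to coinvariants for two reasons. The representation $Q$ is self-dual, so $Q^G\cong(Q_G)^*$. And coinvariants, unlike invariants, preserve surjections: $Q_G$ is the quotient of $S_G$ by the image of $\mathfrak{m}^{[q^m]}$. Most of the work can therefore be done in $S$, where $m$ plays no role.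

Divide $X^{q^m}$ by the monic polynomial $P_k(X)$ in $A_k[X]$. The remainder has the form $\sum_{i<k}r_iX^{q^i}$ with $r_i\in A_k$ (Lemma~\ref{lem:r}); the $r_i$ depend on $k$ and $m$. Put
\[
C_k=A_k/(r_0,\dots,r_{k-1}),\qquad C_0=F .
\]
By Dickson's theorem $P_k$ is the general monic polynomial of the form $X^{q^k}+\sum_{i<k}c_iX^{q^i}$, and $C_k$ is obtained by imposing that it divide $X^{q^m}$. It takes the place of the set of divisors $P_U$ of $X^{q^m}-X$. For $0\le k\le n$ define $\omega_k\in S(k)$ and a linear map $\beta_k\colon A_k\to S_G$ by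
\begin{equation}\label{eq:beta}
\omega_k=(-1)^k\prod_{i=1}^{k-1}\frac{D_k}{D_i}\;\prod_{i=1}^kx_i^{q^{i-1}-1},\qquad
\beta_k(h)=\Big[D_k\,\omega_k\,h\prod_{s=k+1}^nx_s^{q^k-1}\Big].
\end{equation}
Here $D_k/D_i$ is the product of all $l\in\Lambda_k\setminus\Lambda_i$, and $\omega_0=1$, $\omega_1=-1$. The degree of $\omega_k$ is $\sum_{i=1}^{k-1}(q^k-q^i)+\sum_{i=1}^{k-1}(q^i-1)=(k-1)(q^k-1)$, so $\beta_k$ raises degrees by $(1+(k-1)+(n-k))(q^k-1)=n(q^k-1)$.

\begin{theorem}\label{thm:coinv}
The maps $\beta_k$ induce isomorphisms of graded vector spaces, with degree shift $n(q^k-1)$ on the $k$-th summand,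
\[
\bigoplus_{k=0}^nA_k\cong S_G,\qquad\bigoplus_{k=0}^{\min(n,m)}C_k\cong Q_G ,
\]
and for $k\le\min(n,m)$ the ring $C_k$ is a complete intersection with Hilbert series $\genfrac{[}{]}{0pt}{1}{m}{k}_{q,t}$. Hence
\[
\operatorname{Hilb}(S_G,t)=\sum_{k=0}^nt^{n(q^k-1)}\prod_{i=0}^{k-1}\frac1{1-t^{q^k-q^i}},\qquad
\operatorname{Hilb}(Q_G,t)=\sum_{k=0}^{\min(n,m)}t^{n(q^k-1)}\genfrac{[}{]}{0pt}{}{m}{k}_{q,t}.
\]
In particular, the classes $[D_k\omega_kh\prod_{s>k}x_s^{q^k-1}]$, with $0\le k\le\min(n,m)$ and $h$ running over lifts to $A_k$ of a basis of $C_k$, form a basis of $Q_G$.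
\end{theorem}

Dualizing describes the invariants themselves. For $k\le\min(n,m)$ let $W_k(X)=X^{q^m}/P_k(X)\in C_k[X]$, the analog of $W_U$. In the next statement $C_k$ serves only as a ring of coefficients: the product $\prod_sW_k(x_s)$ is formed in $C_k\otimes_FQ$, and a functional $\lambda\in C_k^*=\operatorname{Hom}_F(C_k,F)$ is applied to its coefficients.

\begin{theorem}\label{thm:explicit}
The map
\[
\bigoplus_{k=0}^{\min(n,m)}C_k^*\to Q,\qquad(\lambda_k)_k\mapsto\sum_k\lambda_k\Big(\prod_{s=1}^nW_k(x_s)\Big),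
\]
is injective with image $Q^G$. Thus every $G$-invariant of $Q$ is uniquely of this form.
\end{theorem}

Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:example} carries out the computation of $S_G$ by hand for $q=2$, $n=2$. Its three steps become Sections~\ref{sec:span}, \ref{sec:transfer} and~\ref{sec:sums}: the first two show that the $\beta_k$ span $S_G$, the third that they are independent. The exponent $m$ enters in Section~\ref{sec:Q}, and Section~\ref{sec:duality} dualizes.

\section{Transfers and power sums}\label{sec:tools}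

We view $G_k$ as the group of linear automorphisms of $\Lambda_k$, each extended to an algebra automorphism of $S(k)$. For $k\le n$ we let $G_k\subseteq G_n=G$ fix $x_{k+1},\dots,x_n$. A substitution such as $y\mapsto y+l$ fixes the variables that are not named. Let $I_k\subseteq S(k)$ be the span of all $\gamma f-f$ with $\gamma\in G_k$, $f\in S(k)$, so that $S_G=S(n)/I_n$. The subspace $I_n$ is not an ideal: for $n=1$ and $q\ge3$ it contains $x_1$ but not $x_1^{q-1}$. What remains true is that, for $k\le n$,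
\begin{equation}\label{eq:rule1}
f\in I_k,\quad w\in S(n)\text{ fixed by }G_k\quad\Longrightarrow\quad fw\in I_n ,
\end{equation}
since $(\gamma g-g)w=\gamma(gw)-gw$ for $\gamma\in G_k$.

The \emph{transfer} of a subgroup $H\subseteq G_n$ is the operator $\operatorname{Tr}_H=\sum_{\gamma\in H}\gamma$. It is linear over the $H$-invariants. Modulo $I_n$ it can be moved from one factor of a product to the other: since $\gamma(a)f=\gamma(a\,\gamma^{-1}f)\equiv a\,\gamma^{-1}f$,
\begin{equation}\label{eq:rule2}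
\operatorname{Tr}_H(a)\,f\equiv a\operatorname{Tr}_H(f)\pmod{I_n}\qquad(a,f\in S(n)).
\end{equation}
If $H'\subseteq H$ is a subgroup, then
\begin{equation}\label{eq:rule3}
\operatorname{Tr}_H=\operatorname{Tr}_{H'}\circ\sum_\gamma\gamma\ \text{ for }H=\bigsqcup_\gamma H'\gamma,\qquad
\operatorname{Tr}_H=\sum_\gamma\gamma\circ\operatorname{Tr}_{H'}\ \text{ for }H=\bigsqcup_\gamma\gamma H' .
\end{equation}

A \emph{$q$-polynomial} over a commutative $F$-algebra is a polynomial of the form $P(X)=\sum_ic_iX^{q^i}$. It is $F$-linear, that is, $P(aX+bY)=aP(X)+bP(Y)$ for $a,b\in F$; its $q$-th power is again a $q$-polynomial; and its derivative is the constant $c_0$.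

\begin{lemma}\label{lem:recursion}
Each $P_k$ is a monic $q$-polynomial of degree $q^k$ with coefficients in $A_k$. For $k\ge1$ and $v=P_{k-1}(x_k)$,
\begin{equation}\label{eq:factor}
P_k(X)=P_{k-1}(X)^q-v^{q-1}P_{k-1}(X),\qquad D_k=-D_{k-1}v^{q-1}.
\end{equation}
\end{lemma}

\begin{proof}
The coefficients are invariant because $G_k$ permutes $\Lambda_k$. We use induction on $k$, starting from $P_0=X$. Write $l\in\Lambda_k$ as $l'+cx_k$ with $l'\in\Lambda_{k-1}$, $c\in F$. As $P_{k-1}$ is $F$-linear, $P_k(X)=\prod_cP_{k-1}(X+cx_k)=\prod_c(P_{k-1}(X)+cv)$. The homogeneous form of $\prod_c(T+c)=T^q-T$ gives the first formula, so $P_k$ is a $q$-polynomial. The second formula compares the coefficients of $X$.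
\end{proof}

\begin{lemma}\label{lem:powersums}
Let $k\le n$ and $y\in S(n)$. In the ring of Laurent series in $T^{-1}$ over $S(n)$,
\begin{equation}\label{eq:logderiv}
\sum_{j\ge0}\Big(\sum_{l\in\Lambda_k}(y+l)^j\Big)T^{-j-1}=\frac{D_k}{P_k(T-y)},
\end{equation}
with the convention $0^0=1$. In particular $\sum_l(y+l)^j$ equals $0$ for $0\le j<q^k-1$ and equals $D_k$ for $j=q^k-1$.
\end{lemma}

\begin{proof}
Since $\Lambda_k=-\Lambda_k$, we have $P_k(X)=\prod_l(X-l)$, and $P_k'=D_k$. The logarithmic derivative at $X=T-y$ gives $\sum_l1/(T-y-l)=D_k/P_k(T-y)$, and $1/(T-w)=\sum_jw^jT^{-j-1}$. The right side of \eqref{eq:logderiv} is $D_kT^{-q^k}$ plus lower powers of $T$.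
\end{proof}

Now let $y=x_s$ with $k<s\le n$. Let $N_k(y)\subseteq G_n$ be the group of substitutions $y\mapsto y+l$ with $l\in\Lambda_k$, and let $v=P_k(y)$. This group fixes $v$, because $P_k(y+l)=P_k(y)+P_k(l)$ and $P_k(l)=0$. The group $G_k$ also fixes $v$. As a polynomial in $y$ over $S(k)$, the product $y^jv^i$ is monic of degree $j+iq^k$, so
\begin{equation}\label{eq:basis}
\{y^jv^i:\ 0\le j\le q^k-1,\ i\ge0\}\ \text{ is a basis of }S(k)[y]\text{ over }S(k).
\end{equation}
If $c\in S(n)$ does not involve $y$, Lemma~\ref{lem:powersums} gives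
\begin{equation}\label{eq:trN}
\operatorname{Tr}_{N_k(y)}(c\,y^jv^i)=
\begin{cases}0,&0\le j<q^k-1,\\ D_k\,c\,v^i,&j=q^k-1.\end{cases}
\end{equation}

\section{The case $q=2$, $n=2$}\label{sec:example}

For $n=1$ the first isomorphism of Theorem~\ref{thm:coinv} says only that $[1]$ and the $[x_1^{j(q-1)}]$, $j\ge1$, form a basis of $S_G$, which follows from the action of scalars. The method first appears when $p$ divides $|G|$. Let $q=2$, $n=2$, $x=x_1$, $y=x_2$. Then $G$ permutes the forms $x$, $y$, $x+y$ in all six ways, and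
\[
D_1=x,\quad v=P_1(y)=y(x+y),\quad D_2=xv,\quad D_{2,1}=x^2+xy+y^2,\quad\omega_2=vy=y^2(x+y).
\]
The theorem asserts that every class in $S_G$ is uniquely $[a+xy\,g+D_2\omega_2h]$ with $a\in F$, $g\in A_1=F[x]$ and $h\in A_2$. We write $\equiv$ for congruence modulo $I_2$.

\emph{Step 1: a spanning set.} For $b\ge1$ the substitution $x\mapsto x+y$ gives $y^b=(x+y)y^{b-1}-xy^{b-1}\equiv0$. All other monomials except $1$ are multiples of $x=D_1$. Let $\nu$ be $y\mapsto y+x$ and $N=\{1,\nu\}$. By \eqref{eq:basis} every polynomial is uniquely $f=\sum_i(g_{i0}+g_{i1}y)v^i$ with $g_{ij}\in F[x]$, and $\nu(gyv^i)-gyv^i=xgv^i$ for $g\in F[x]$. So in $xf$ the terms $xg_{i0}v^i$ die. The terms $xg_{i1}yv^i$ are of the form $xy\,g$ for $i=0$ and are multiples of $xv=D_2$ for $i\ge1$. Hence $S_G$ is spanned by $[1]$, the $[xy\,g]$ and the $[D_2f]$.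

\emph{Step 2: the class $[D_2f]$ depends only on $\operatorname{Tr}_G(f)$.} We have $\operatorname{Tr}_N(f)=x\sum_ig_{i1}v^i$. If this vanishes, then $D_2f=\sum_ixg_{i0}v^{i+1}\equiv0$ by Step 1. Write $G=\bigsqcup N\gamma$ with three cosets and $f^*=\sum_\gamma\gamma f$. If $\operatorname{Tr}_G(f)=\operatorname{Tr}_N(f^*)$ vanishes, then $0\equiv D_2f^*\equiv3D_2f=D_2f$. For arbitrary $f$, the invariant $\operatorname{Tr}_N(f^*)$ is divisible by $x$, hence also by $y$ and $x+y$, so $\operatorname{Tr}_G(f)=D_2h$ with $h\in A_2$. Finally $\operatorname{Tr}_G(\omega_2)$ is the sum of $l^2l'$ over ordered pairs of distinct nonzero forms; for fixed $l$ the two choices of $l'$ add up to $l$, so the sum is $x^3+y^3+(x+y)^3=D_2$. Thus $f-\omega_2h$ has transfer zero and $[D_2f]=[D_2\omega_2h]$.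

\emph{Step 3: independence.} For $k=0,1,2$ let $\sigma_k(f)=\sum f(u_1,u_2)$, summed over $(u_1,u_2)\in\Lambda_k^2$. The group $G$ permutes these pairs, so $\sigma_k$ vanishes on $I_2$. Suppose $a+xy\,g+D_2\omega_2h\equiv0$. The map $\sigma_2$ kills $a$, as $16a=0$, and kills $xy\,g(x)$, as $\sum_{u_2\in\Lambda_2}u_2=0$. Since $u_1u_2(u_1+u_2)$ vanishes on dependent pairs and the independent pairs are the $(\gamma x,\gamma y)$, we get $\sigma_2(D_2\omega_2h)=D_2h\operatorname{Tr}_G(\omega_2)=D_2^2h$. So $h=0$. Next $\sigma_1(a)=4a=0$ and $\sigma_1(xy\,g)=x^2g$, so $g=0$. Finally $\sigma_0(a)=a=0$. We obtain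
\[
\operatorname{Hilb}(S_G,t)=1+\frac{t^2}{1-t}+\frac{t^6}{(1-t^2)(1-t^3)} .
\]

\section{A spanning set for $S_G$}\label{sec:span}

In this section $\equiv$ means congruence modulo $I_n$. In Step 1 the terms $xgv^i$ died because of a single substitution. In general a single substitution $y\mapsto y+l$ produces many terms. The substitute is that $D_k$ is itself a transfer, $D_k=\operatorname{Tr}_{N_k(y)}(y^{q^k-1})$, and \eqref{eq:rule2} moves this transfer onto the other factor, where \eqref{eq:trN} kills it.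

\begin{lemma}\label{lem:kill}
Let $y=x_s$ with $k<s\le n$, let $v=P_k(y)$, and let $c\in S(n)$ not involve $y$. If $0\le j<q^k-1$ and $i\ge0$, then $D_k\,c\,y^jv^i\in I_n$.
\end{lemma}

\begin{proof}
Let $N=N_k(y)$ and $f=c\,y^jv^i$. By \eqref{eq:trN}, \eqref{eq:rule2} and \eqref{eq:trN} again, $D_kf=\operatorname{Tr}_N(y^{q^k-1})f\equiv y^{q^k-1}\operatorname{Tr}_N(f)=0$.
\end{proof}

So in a multiple of $D_k$, each variable $y$ beyond $x_k$ survives only through the factors $y^{q^k-1}v^i$. The next proposition removes the powers of $v$. For $0\le k\le n$ let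
\[
Z_{n,k}=\{D_k\,g\,x_{k+1}^{q^k-1}\cdots x_n^{q^k-1}:\ g\in S(k)\}.
\]

\begin{proposition}\label{prop:span}
$S(n)=I_n+\sum_{k=0}^nZ_{n,k}$ for all $n\ge0$.
\end{proposition}

\begin{proof}
We use induction on $n$; for $n=0$ we have $Z_{0,0}=F=S(0)$. Let $n\ge1$ and $y=x_n$. Then $S(n)=\sum_aS(n-1)y^a$ and $I_{n-1}y^a\subseteq I_n$ by \eqref{eq:rule1}. By induction it suffices to show that $Z_{n-1,k}\,y^a\subseteq I_n+Z_{n,k}+Z_{n,n}$ for $0\le k\le n-1$ and $a\ge0$. Put $\tau=q^k-1$ and $v=P_k(y)$, and expand $y^a$ in the basis \eqref{eq:basis}. An element of $Z_{n-1,k}\,y^a$ becomes a sum of terms $D_k\,g\prod_{s=k+1}^{n-1}x_s^\tau\cdot y^jv^i$ with $g\in S(k)$ and $j\le\tau$. The terms with $j<\tau$ lie in $I_n$ by Lemma~\ref{lem:kill}. There remain the terms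
\[
e=D_k\,g\prod_{s=k+1}^{n-1}x_s^\tau\cdot y^\tau v^i .
\]
If $i=0$, then $e\in Z_{n,k}$. Let $i\ge1$. There are two cases, according to whether $y$ is the only variable beyond $x_k$.

\emph{Case $k=n-1$.} Here $e=D_{n-1}\,g\,y^\tau v^i$. For $c\in F^*$ the substitution $y\mapsto cy$ sends $v$ to $cv$, by $F$-linearity of $P_k$, and fixes $y^\tau$, since $(q-1)\mid\tau$. So $(c^i-1)e\in I_n$. If $(q-1)\nmid i$, take for $c$ a generator of the cyclic group $F^*$; then $c^i\ne1$ and $e\in I_n$. If $(q-1)\mid i$, then $i\ge q-1$, and \eqref{eq:factor} gives $e=-D_n\,g\,y^\tau v^{i-q+1}\in D_nS(n)=Z_{n,n}$.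

\emph{Case $k\le n-2$.} We use the second variable $z=x_{k+1}\ne y$ to show that $e\in I_n$. Put
\[
u=P_k(z),\qquad c=g\prod_{s=k+2}^{n-1}x_s^\tau\cdot y^\tau v^{i-1},\qquad f=D_k\,c\,z^\tau u .
\]
Then $c$ and $v$ do not involve $z$, and $e=D_k\,c\,z^\tau v$. Let $\nu$ be the substitution $z\mapsto z+y$. It sends $u$ to $u+v$, so
\[
\nu f=D_k\,c\,z^\tau(u+v)+\sum_{j<\tau}\binom{\tau}{j}\Big(D_k\,(c\,y^{\tau-j})\,z^ju+D_k\,(c\,y^{\tau-j}v)\,z^j\Big).
\]
Every term of the sum over $j$ lies in $I_n$ by Lemma~\ref{lem:kill}, applied to the variable $z$. Hence $0\equiv\nu f-f\equiv D_k\,c\,z^\tau v=e$.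
\end{proof}

For $k=0$, $n=2$ the second case is the computation $y^b\equiv0$ of Step 1. Without a second variable it fails, as it must: for $n=1$ the class of $x_1^{q-1}$ is not zero, and it is this kind of term that the first case passes on to $Z_{n,n}$.

\section{The transfer of $G_k$}\label{sec:transfer}

The space $Z_{n,k}$ is parametrized by $g\in S(k)$, and we must cut $S(k)$ down to $A_k$. The natural map from $S(k)$ to $A_k$ is the transfer. We show that the class of $D_kg$ depends only on $\operatorname{Tr}_{G_k}(g)$, and then find the image of $\operatorname{Tr}_{G_k}$.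

Let $U_k\subseteq G_k$ be the group of substitutions $x_i\mapsto x_i+l_i$ ($1\le i\le k$) with $l_i\in\Lambda_{i-1}$. Its order is $q^{k(k-1)/2}$, while $|G_k|=\prod_{i<k}(q^k-q^i)=q^{k(k-1)/2}\prod_{i=1}^k(q^i-1)$. Hence $[G_k:U_k]=\prod_{i=1}^k(q^i-1)$, which equals $(-1)^k$ in $F$. Because this index is invertible, questions about $\operatorname{Tr}_{G_k}$ reduce to $\operatorname{Tr}_{U_k}$, and $U_k$ is built from translation groups: for $k\ge1$, restriction to $\Lambda_{k-1}$ maps $U_k$ onto $U_{k-1}$ with kernel $N_{k-1}(x_k)$, so $U_k$ is the disjoint union of the cosets $\gamma N_{k-1}(x_k)$, $\gamma\in U_{k-1}$, and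
\begin{equation}\label{eq:trU}
\operatorname{Tr}_{U_k}=\operatorname{Tr}_{U_{k-1}}\circ\operatorname{Tr}_{N_{k-1}(x_k)} .
\end{equation}

\begin{lemma}\label{lem:kernel}
If $g\in S(k)$ and $\operatorname{Tr}_{G_k}(g)=0$, then $D_kg\in I_k$.
\end{lemma}

The factor $D_k$ cannot be dropped: for $k\ge2$ we have $\operatorname{Tr}_{G_k}(1)=|G_k|=0$, but $1\notin I_k$ because the constant term vanishes on $I_k$.

\begin{proof}
We first show, by induction on $k$, that $\operatorname{Tr}_{U_k}(g)=0$ implies $D_kg\in I_k$. For $k=0$ the hypothesis says $g=0$. Let $k\ge1$, $y=x_k$, $v=P_{k-1}(y)$ and $\tau=q^{k-1}-1$. By \eqref{eq:basis}, $g=\sum_i\sum_{j\le\tau}g_{ij}y^jv^i$ with $g_{ij}\in S(k-1)$. Since $U_{k-1}$ fixes $D_{k-1}$ and $v$, formulas \eqref{eq:trU} and \eqref{eq:trN} give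
\[
0=\operatorname{Tr}_{U_k}(g)=\operatorname{Tr}_{U_{k-1}}\Big(\sum_iD_{k-1}g_{i\tau}v^i\Big)=D_{k-1}\sum_i\operatorname{Tr}_{U_{k-1}}(g_{i\tau})\,v^i .
\]
The powers of $v$ are linearly independent over $S(k-1)$, so $\operatorname{Tr}_{U_{k-1}}(g_{i\tau})=0$ and, by induction, $D_{k-1}g_{i\tau}\in I_{k-1}$ for all $i$. By \eqref{eq:factor},
\[
D_kg=-\sum_{i,j}D_{k-1}\,g_{ij}\,y^jv^{i+q-1}.
\]
The terms with $j<\tau$ lie in $I_k$ by Lemma~\ref{lem:kill}. The terms with $j=\tau$ lie in $I_k$ by \eqref{eq:rule1}, since $G_{k-1}$ fixes $y^\tau v^{i+q-1}$.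

Now let $\operatorname{Tr}_{G_k}(g)=0$. Write $G_k=\bigsqcup U_k\gamma$ and $g^*=\sum_\gamma\gamma g$. By \eqref{eq:rule3}, $\operatorname{Tr}_{U_k}(g^*)=0$, so $D_kg^*\in I_k$. As $D_k$ is invariant, $D_kg^*=\sum_\gamma\gamma(D_kg)\equiv(-1)^kD_kg$ modulo $I_k$.
\end{proof}

Choose one nonzero form on each line of $\Lambda_k$ and let $\Pi_k$ be their product, of degree $(q^k-1)/(q-1)$. The chosen forms are pairwise non-associate primes of the unique factorization domain $S(k)$, and grouping the factors of $D_k$ by lines shows that $D_k$ is a nonzero scalar multiple of $\Pi_k^{q-1}$.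

\begin{lemma}\label{lem:image}
For $k\ge1$ we have $\operatorname{Tr}_{G_k}(S(k))\subseteq D_k^{k-1}A_k$ and $\operatorname{Tr}_{G_k}(\omega_k)=D_k^{k-1}$.
\end{lemma}

\begin{proof}
Let $M\subseteq G_k$ be the group of substitutions $x_i\mapsto x_i+a_ix_1$ ($2\le i\le k$) with $a_i\in F$. On a monomial,
\[
\operatorname{Tr}_M\big(x_1^{b_1}\cdots x_k^{b_k}\big)=x_1^{b_1}\prod_{i=2}^k\ \sum_{j}\binom{b_i}{j}\Big(\sum_{a\in F}a^j\Big)x_i^{b_i-j}x_1^j .
\]
The sum $\sum_{a\in F}a^j$ vanishes for $0\le j<q-1$ (Lemma~\ref{lem:powersums} for $\Lambda_1$ with $y=0$). So each of the $k-1$ factors is divisible by $x_1^{q-1}$. By \eqref{eq:rule3} every transfer $\operatorname{Tr}_{G_k}(g)$ lies in the image of $\operatorname{Tr}_M$, so it is divisible by $x_1^{(q-1)(k-1)}$. It is invariant and $G_k$ is transitive on nonzero forms, so it is divisible by $l^{(q-1)(k-1)}$ for every $l\ne0$, hence by $\Pi_k^{(q-1)(k-1)}$ and by $D_k^{k-1}$. The quotient of two invariants in a domain is invariant.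

Let $\mu_k=\prod_{i=1}^kx_i^{q^{i-1}-1}$. By \eqref{eq:trU} and \eqref{eq:trN}, $\operatorname{Tr}_{U_k}(\mu_k)=D_{k-1}\operatorname{Tr}_{U_{k-1}}(\mu_{k-1})$, so $\operatorname{Tr}_{U_k}(\mu_k)=D_0D_1\cdots D_{k-1}$. The group $U_k$ preserves each $\Lambda_i$, so it fixes each $D_i$ and each $D_k/D_i$. From \eqref{eq:beta} we get $\operatorname{Tr}_{U_k}(\omega_k)=(-1)^kD_k^{k-1}$, and the second formula of \eqref{eq:rule3} multiplies this invariant by $[G_k:U_k]=(-1)^k$.
\end{proof}

\begin{proposition}\label{prop:onto}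
The map $\beta=\sum_k\beta_k\colon\bigoplus_{k=0}^nA_k\to S_G$ is surjective.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:span} it suffices to show that the class of every element $D_kg\prod_{s>k}x_s^{q^k-1}$ of $Z_{n,k}$ lies in the image of $\beta_k$. For $k=0$ the element is a constant $g$, with class $\beta_0(g)$. For $k\ge1$ write $\operatorname{Tr}_{G_k}(g)=D_k^{k-1}h$ with $h\in A_k$. Then $\operatorname{Tr}_{G_k}(g-\omega_kh)=0$ by Lemma~\ref{lem:image}, so $D_k(g-\omega_kh)\in I_k$ by Lemma~\ref{lem:kernel}. Multiply by $\prod_{s>k}x_s^{q^k-1}$ and use \eqref{eq:rule1}: the class is $\beta_k(h)$.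
\end{proof}

\section{Sums over linear maps}\label{sec:sums}

To prove independence we need maps out of $S_G$. Summing a function over the invariant sets $U^n$ of Section~\ref{sec:orbits} gives invariant functionals, and Step 3 used the same sums with $\Lambda_k$ as a generic $k$-dimensional space $U$. These sums are divisible by $D_k^n$, and we define the quotient directly. For $S_G$ the division is a normalization. For $Q_G$ it is essential, because $D_k$ will be nilpotent in $C_k$ when $k\ge1$.

Since $P_k(X)=X^{q^k}(1+\varepsilon)$ with $\varepsilon\in X^{-1}A_k[X^{-1}]$, the geometric series gives an expansion with coefficients in $A_k$,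
\begin{equation}\label{eq:h}
\frac1{P_k(X)}=\sum_{a\ge0}h_{k,a}X^{-a-1},\qquad h_{k,a}=0\ \ (a<q^k-1),\qquad h_{k,q^k-1}=1 .
\end{equation}
By \eqref{eq:logderiv} with $y=0$ we have $\sum_{u\in\Lambda_k}u^a=D_kh_{k,a}$. For $b,k\ge0$ let $\Phi_k^{(b)}\colon S(b)\to A_k$ be the linear map with $\Phi_k^{(b)}(x_1^{a_1}\cdots x_b^{a_b})=\prod_sh_{k,a_s}$. Then
\begin{equation}\label{eq:mult}
\Phi_k^{(b)}(f\,x_b^a)=\Phi_k^{(b-1)}(f)\,h_{k,a}\qquad(f\in S(b-1)).
\end{equation}
A linear map $\theta\colon\Lambda_b\to\Lambda_k$ with $\theta(x_s)=u_s$ extends to the algebra map $\theta(f)=f(u_1,\dots,u_b)$. For a monomial, the sum of $\prod_su_s^{a_s}$ over all $(u_1,\dots,u_b)\in\Lambda_k^b$ is $\prod_s\sum_uu^{a_s}$, so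
\begin{equation}\label{eq:sum}
D_k^{\,b}\,\Phi_k^{(b)}(f)=\sum_{\theta\colon\Lambda_b\to\Lambda_k}\theta(f)\qquad(f\in S(b)).
\end{equation}
For $\gamma\in G_b$ the map $\theta\mapsto\theta\gamma$ permutes the index set, so the right side takes the same value at $f$ and at $\gamma f$. As $D_k\ne0$ and $A_k$ is a domain, $\Phi_k^{(b)}$ vanishes on $I_b$. In particular $\Phi_k=\Phi_k^{(n)}$ is a map $S_G\to A_k$.

\begin{lemma}\label{lem:triangular}
Let $0\le j,k\le n$. Then $\Phi_j\beta_k=0$ if $j>k$, and $\Phi_k\beta_k=\operatorname{id}$.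
\end{lemma}

\begin{proof}
If $j>k$, then $k<n$, so $\beta_k(h)=[f\,x_n^{q^k-1}]$ with $f\in S(n-1)$. By \eqref{eq:mult}, $\Phi_j\beta_k(h)$ has the factor $h_{j,q^k-1}$, which is zero by \eqref{eq:h}. If $j=k$, the variables $x_s$ with $s>k$ contribute factors $h_{k,q^k-1}=1$, so $\Phi_k\beta_k(h)=\Phi_k^{(k)}(D_k\omega_kh)$. For $k=0$ this is $h$. For $k\ge1$ apply \eqref{eq:sum} with $b=k$. If $\theta\colon\Lambda_k\to\Lambda_k$ is not injective, then $\theta(D_k)=\prod_{l\ne0}\theta(l)=0$. The injective $\theta$ are the elements of $G_k$. So by Lemma~\ref{lem:image}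
\[
D_k^{\,k}\,\Phi_k^{(k)}(D_k\omega_kh)=\operatorname{Tr}_{G_k}(D_k\omega_kh)=D_kh\operatorname{Tr}_{G_k}(\omega_k)=D_k^{\,k}h .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coinv} for $S_G$]
Let $\Phi=(\Phi_j)_{0\le j\le n}\colon S_G\to\bigoplus_jA_j$. By Lemma~\ref{lem:triangular} the matrix $(\Phi_j\beta_k)_{j,k}$ of $\Phi\beta$ is triangular with identity maps on the diagonal. So $\Phi\beta$ is the identity plus a nilpotent map, hence bijective, and $\beta$ is injective. By Proposition~\ref{prop:onto} it is bijective. Dickson's theorem gives $\operatorname{Hilb}(A_k,t)=\prod_{i<k}(1-t^{q^k-q^i})^{-1}$, and the Hilbert series of $S_G$ follows.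
\end{proof}

\section{The rings $C_k$ and the coinvariants of $Q$}\label{sec:Q}

Now $m$ enters. We have $Q_G=S(n)/(I_n+\mathfrak{m}^{[q^m]})$, and the task is to show that under $\beta$ the image of $\mathfrak{m}^{[q^m]}$ corresponds to the ideals $J_k=(r_0,\dots,r_{k-1})\subseteq A_k$, where $J_0=0$. This needs two facts: $\beta_k$ sends $J_k$ into the image of $\mathfrak{m}^{[q^m]}$, and $\Phi_k$ sends $\mathfrak{m}^{[q^m]}$ into $J_k$. They are parts (b) and (c) of the next lemma.

\begin{lemma}\label{lem:r}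
Let $k\ge0$.
\begin{enumerate}
\item[(a)] The remainder of $X^{q^m}$ on division by $P_k(X)$ in $A_k[X]$ is a $q$-polynomial $\sum_{i<k}r_iX^{q^i}$. Each $r_i$ is zero or homogeneous of degree $q^m-q^i$, and
\begin{equation}\label{eq:cramer}
x_j^{q^m}=\sum_{i=0}^{k-1}r_i\,x_j^{q^i}\qquad(1\le j\le k).
\end{equation}
\item[(b)] $D_kr_i\in(x_1^{q^m},\dots,x_k^{q^m})S(k)$ for $0\le i<k$.
\item[(c)] $h_{k,a}\in J_k$ for $a\ge q^m$, and the quotient in the division is $\sum_{a<q^m}h_{k,a}X^{q^m-1-a}$.
\end{enumerate}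
\end{lemma}

\begin{proof}
(a) For $k=0$ the remainder is $0$. Let $k\ge1$. We show by induction on $e\ge0$ that $X^{q^e}\equiv\sum_{i<k}\rho_iX^{q^i}$ modulo $P_k$, with $\rho_i\in A_k$ zero or homogeneous of degree $q^e-q^i$. For $e=0$ take $\rho_0=1$ and the other $\rho_i=0$. Raising the congruence to the power $q$ gives $X^{q^{e+1}}\equiv\sum_{i<k}\rho_i^qX^{q^{i+1}}$, and replacing $X^{q^k}$ by $-\sum_{i<k}D_{k,i}X^{q^i}$ gives the new coefficients $\rho_{i-1}^q-\rho_{k-1}^qD_{k,i}$ (with $\rho_{-1}=0$), of degree $q^{e+1}-q^i$. The right side has degree less than $q^k$ in $X$, so for $e=m$ it is the remainder. Substituting $X=x_j$, a root of $P_k$, gives \eqref{eq:cramer}.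

(b) Let $L=\det(x_j^{q^i})$ with rows $0\le i<k$ and columns $1\le j\le k$, and let $L_i$ be obtained by replacing row $i$ by $(x_j^{q^m})_j$. Cramer's rule for the system \eqref{eq:cramer} in the unknowns $r_i$ gives $Lr_i=L_i$, and expansion along the new row gives $L_i\in(x_1^{q^m},\dots,x_k^{q^m})$. It remains to show that $L$ divides $D_k$. Let $l=\sum a_jx_j\ne0$. In the domain $S(k)/(l)$ we have $\sum_ja_jx_j^{q^i}=l^{q^i}=0$ for all $i$, a nontrivial relation between the columns, so $l$ divides $L$. Hence $\Pi_k$ divides $L$. The monomial $x_1x_2^q\cdots x_k^{q^{k-1}}$ occurs exactly once in the expansion, so $L\ne0$, and $\deg L=1+q+\dots+q^{k-1}=\deg\Pi_k$. Thus $L$ is a nonzero scalar multiple of $\Pi_k$, and $D_k$ is a scalar multiple of $L^{q-1}$. So $D_kr_i$ is a scalar multiple of $L^{q-2}L_i$.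

(c) Let $W$ be the quotient. Dividing by $P_k$ and using \eqref{eq:h}, we get
\[
\sum_{a\ge0}h_{k,a}X^{q^m-1-a}=W(X)+\frac{\sum_{i<k}r_iX^{q^i}}{P_k(X)} .
\]
The last term contains only negative powers of $X$, with coefficients in $J_k$. Compare the negative and the nonnegative powers of $X$ separately.
\end{proof}

For example, if $k=1$ then \eqref{eq:cramer} gives $r_0=x_1^{q^m-1}$, so $C_1=F[x_1^{q-1}]/(x_1^{q^m-1})$. If $k=m$ then $r_i=-D_{k,i}$ and $C_m=F$.

We recall a standard fact of commutative algebra. Let $A$ be a polynomial ring over $F$ in $k$ variables of positive degrees, and let $f_1,\dots,f_k\in A$ be homogeneous of positive degrees $d_1,\dots,d_k$. If $A/(f_1,\dots,f_k)$ is finite-dimensional, then, since $A$ is Cohen--Macaulay of dimension $k$, the $f_i$ form a \emph{regular sequence}: each $f_i$ is a nonzerodivisor in $B_i=A/(f_1,\dots,f_{i-1})$. The quotient is then called a \emph{complete intersection}. As multiplication by $f_i$ is injective on $B_i$ with cokernel $B_{i+1}$, the quotient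 has Hilbert series $\operatorname{Hilb}(A,t)\prod_i(1-t^{d_i})$.

\begin{lemma}\label{lem:C}
If $k>m$, then $C_k=0$. If $k\le m$, then $C_k$ is a finite-dimensional complete intersection with Hilbert series $\genfrac{[}{]}{0pt}{1}{m}{k}_{q,t}$.
\end{lemma}

\begin{proof}
If $k>m$, then $X^{q^m}$ is its own remainder and $r_m=1$. For $k=0$ we have $C_0=F$. Let $1\le k\le m$, so that the degrees $q^m-q^i$ ($i<k$) are positive. Let $\mathfrak{q}$ be a prime ideal of $A_k$ containing $J_k$. The ring $S(k)$ is integral over $A_k$, since each $x_j$ is a root of $P_k$, so by the lying-over theorem $\mathfrak{q}=\mathfrak{p}\cap A_k$ for a prime $\mathfrak{p}$ of $S(k)$. By \eqref{eq:cramer}, $\mathfrak{p}$ contains every $x_j^{q^m}$, hence every $x_j$, so $\mathfrak{q}$ contains every $D_{k,i}$ with $i<k$. Thus the generators $D_{k,i}$ lie in every prime of $C_k$, so they are nilpotent, and $C_k$ is finite-dimensional. By Dickson's theorem the fact above applies, and it gives the Hilbert series $\prod_{i<k}(1-t^{q^m-q^i})/(1-t^{q^k-q^i})$.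
\end{proof}

Apart from the formula for $\operatorname{Hilb}(A_k,t)$, this lemma is the only place where the general proof uses Dickson's theorem.

\begin{proof}[Proof of Theorem~\ref{thm:coinv} for $Q_G$]
Let $0\le k\le n$. By Lemma~\ref{lem:r}(b), $\beta_k(r_ih)$ is the class of an element of $\mathfrak{m}^{[q^m]}$, so $\beta_k$ induces $\bar\beta_k\colon C_k\to Q_G$. The ideal $\mathfrak{m}^{[q^m]}$ is spanned by the monomials with some exponent $a_s\ge q^m$, and $\Phi_k$ sends such a monomial to a multiple of $h_{k,a_s}\in J_k$, by Lemma~\ref{lem:r}(c). So $\Phi_k$ induces $\bar\Phi_k\colon Q_G\to C_k$. The map $\bar\beta=\sum_k\bar\beta_k$ is surjective by Proposition~\ref{prop:onto}, and the summands with $k>m$ are zero by Lemma~\ref{lem:C}. The relations of Lemma~\ref{lem:triangular} pass to the induced maps, so with $\bar\Phi=(\bar\Phi_k)_k$ the composite $\bar\Phi\bar\beta$ is again the identity plus a nilpotent map. Hence $\bar\beta$ is bijective, and so is $\bar\Phi$. The remaining statements follow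 from Lemma~\ref{lem:C}.
\end{proof}

\section{Duality and the invariants of $Q$}\label{sec:duality}

Let $\delta=n(q^m-1)$ be the top degree of $Q$; the component $Q_\delta$ is spanned by $\Delta=(x_1\cdots x_n)^{q^m-1}$. For $f,g\in Q$ let $\langle f,g\rangle\in F$ be the coefficient of $\Delta$ in $fg$. For an exponent vector $a=(a_1,\dots,a_n)$ with $0\le a_s<q^m$ write $x^a=\prod_sx_s^{a_s}$ and $a'=(q^m-1-a_s)_s$.

\begin{lemma}\label{lem:duality}
The element $\Delta$ is $G$-invariant. The map $f\mapsto\langle f,\cdot\rangle$ is a $G$-equivariant isomorphism $Q\to Q^*$; it restricts to isomorphisms $(Q^G)_d\cong((Q_G)_{\delta-d})^*$, and its inverse sends a functional $\psi$ to $\sum_a\psi(x^a)\,x^{a'}$.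
\end{lemma}

\begin{proof}
The group $G$ acts on the line $Q_\delta$ through a homomorphism $\chi\colon G\to F^*$. By Gaussian elimination, $G$ is generated by the transvections $x_i\mapsto x_i+cx_j$ ($i\ne j$, $c\in F^*$) and the substitutions $x_1\mapsto cx_1$ ($c\in F^*$). A transvection has order $p$, which is prime to $|F^*|$, so $\chi$ is trivial on it. The substitution $x_1\mapsto cx_1$ multiplies $\Delta$ by $c^{q^m-1}=1$. So $\chi=1$, and $\langle\gamma f,\gamma g\rangle=\langle f,g\rangle$ because $G$ acts by graded ring automorphisms. On monomials, $\langle x^a,x^b\rangle$ is $1$ if $b=a'$ and $0$ otherwise. This shows that the map is bijective, that it sends $Q_d$ to the functionals supported on $Q_{\delta-d}$, and that the inverse is as stated. Taking invariants gives $(Q_d)^G\cong((Q_{\delta-d})^*)^G=((Q_{\delta-d})_G)^*$.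
\end{proof}

\begin{remark}
The ideal generated by the $x_i^{p^e}$ is $G$-stable for every $e$, but the lemma uses that the exponent is a power of $q$. For $q=4$, $n=1$ and the ring $F[x]/(x^2)$, the top element $x$ is not invariant, and invariants and coinvariants both lie in degree $0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:duality} and Theorem~\ref{thm:coinv},
\[
\operatorname{Hilb}(Q^G,t)=t^\delta\operatorname{Hilb}(Q_G,t^{-1})=\sum_{k=0}^{\min(n,m)}t^{n(q^m-q^k)}\genfrac{[}{]}{0pt}{}{m}{k}_{q,t^{-1}} .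
\]
Since $(1-t^{-a})/(1-t^{-b})=t^{b-a}(1-t^a)/(1-t^b)$, each of the $k$ factors of the $(q,t)$-binomial coefficient contributes $t^{-(q^m-q^k)}$ under $t\mapsto t^{-1}$. The exponent in the $k$-th term becomes $n(q^m-q^k)-k(q^m-q^k)=(n-k)(q^m-q^k)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
The isomorphism $\bar\Phi\colon Q_G\to\bigoplus_kC_k$ of Section~\ref{sec:Q} shows that every element of $(Q_G)^*$ is uniquely $\sum_k\lambda_k\bar\Phi_k$ with $\lambda_k\in C_k^*$. By Lemma~\ref{lem:duality}, $(Q_G)^*$ corresponds bijectively to $Q^G$, and $\lambda_k\bar\Phi_k$ corresponds to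
\[
\sum_a\lambda_k\Big(\prod_s\bar h_{k,a_s}\Big)\prod_sx_s^{q^m-1-a_s}=\lambda_k\Big(\prod_{s=1}^n\ \sum_{a<q^m}\bar h_{k,a}\,x_s^{q^m-1-a}\Big),
\]
where $\bar h_{k,a}$ is the image of $h_{k,a}$ in $C_k$. By Lemma~\ref{lem:r}(c) the inner sum is $W_k(x_s)$.
\end{proof}

\begin{example}
Let $q=2$, $n=2$, $m=2$, so that $Q=F[x,y]/(x^4,y^4)$. Then $C_0=C_2=F$ and $C_1=F[c]/(c^3)$ with $c=D_1$. Since $D_2\omega_2=xy^3(x+y)^2=x^3y^3+xy^5$, Theorem~\ref{thm:coinv} gives the basis $[1]$; $[xy],[x^2y],[x^3y]$; $[x^3y^3]$ of $Q_G$. Further $W_0=X^3$, $W_2=1$, and $W_1=X^4/(X^2+cX)=X^2+cX+c^2$, because $(X+c)(X^2+cX+c^2)=X^3+c^3=X^3$. From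
\[
W_1(x)W_1(y)=x^2y^2+c\,(x^2y+xy^2)+c^2(x^2+xy+y^2)
\]
Theorem~\ref{thm:explicit} yields the basis $x^3y^3$; $x^2y^2,\ x^2y+xy^2,\ x^2+xy+y^2$; $1$ of $Q^G$. Its Hilbert series $t^6+t^2(1+t+t^2)+1$ agrees with \eqref{eq:main} term by term, and the dimension $1+3+1$ counts the $\mathbb{F}_2$-subspaces of $\mathbb{F}_4$, as in \eqref{eq:lower}.
\end{example}

\begin{thebibliography}{1}

\bibitem{Goyal}
Pallav Goyal, \emph{Invariant Theory of finite general linear groups modulo Frobenius powers}, arXiv:1701.06329 (2017).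

\end{thebibliography}
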